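# Nakano positivity and positivity under Frobenius pullback

## 1. Two rank-two bundles on a surface, and the exact range of two implications

Varieties are over $\mathbb C$, and $t$ denotes a positive integer. The words "$F^t$-ample", "$F^tGG$-ample" and "Nakano positive" are defined in Section 2.

**Theorem A.** There are a smooth projective complex surface $Z$ and rank-$2$ vector bundles $W,E$ on $Z$ such that

* (a) $W$ is Nakano positive;
* (b) for every $t\ge 1$ and every line bundle $G$ on $Z$ (with a model over some $A'$) there is a nonempty open $U\subset\operatorname{Spec}A'$ with $H^0(Z_s,G_s\otimes(F^t)^*W_s)=0$ for all closed $s\in U$; in particular (take $G=\mathcal O_Z$) $W$ is not $F^tGG$-ample for any $t\ge1$;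
* (c) $E$ is $F^t$-ample for every $t\ge 1$, but $E$ is not Nakano positive.

**Theorem B.** Fix $t,n,r\ge 1$ and consider the implications

$$\text{(1)}\quad F^t\text{-ample}\Rightarrow\text{Nakano positive},\qquad\qquad \text{(2)}\quad\text{Nakano positive}\Rightarrow F^tGG\text{-ample}.$$

Implication (1) holds for all rank-$r$ bundles on $n$-dimensional smooth projective varieties if and only if $n=1$ or $r=1$. The same is true of implication (2). If $n=1$ or $r=1$, then $F^t$-ample, Nakano positive, $F^tGG$-ample and ample are all equivalent.

Here is what this says. A vector bundle can be positive in a differential-geometric sense: it carries a Hermitian metric whose curvature is positive in the strong sense of Nakano. It can also be positive in an arithmetic sense: reduce it modulo a large prime $p$, pull it back by the $t$-th iterate of Frobenius, and ask that the result kills the higher cohomology of any prescribed sheaf ($F^t$-ample), or makes any prescribed sheaf globally generated ($F^tGG$-ample). These arithmetic notions are characteristic-zero variants of Arapura's Frobenius amplitude. The question,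 posed in Hao Max Sun, "Frobenius type positivity of Hodge bundles and applications", arXiv:2606.23203 (2026), is whether (1) and (2) hold for bundles of positive rank on smooth projective varieties of positive dimension. By Theorem A both fail, for every $t$, on one and the same surface. By Theorem B they fail in every dimension $\ge2$ and rank $\ge2$, and hold otherwise.

In (b) the failure is strong: $(F^t)^*W_s$ stays without sections even after twisting by a fixed line bundle $G$. This strength is what makes (c) possible, because $E$ will be manufactured from $W$ by duality.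

## 2. Reduction modulo $p$, curvature forms, and small examples

### 2.1. Models and the two Frobenius notions

Let $Y$ be a smooth projective variety and $\mathcal E$ a coherent sheaf on $Y$. Choose a finitely generated $\mathbb Z$-subalgebra $A\subset\mathbb C$ and a model $(Y_A,\mathcal E_A)$: the morphism $Y_A\to\operatorname{Spec}A$ is smooth and projective, $\mathcal E_A$ is coherent, and base change along $A\hookrightarrow\mathbb C$ recovers $(Y,\mathcal E)$. Given another coherent sheaf $\mathcal G$, choose a finitely generated $A'$ with $A\subset A'\subset\mathbb C$ over which $\mathcal G$ also has a model $\mathcal G_{A'}$ on $Y_{A'}=Y_A\times_AA'$. A closed point $s\in\operatorname{Spec}A'$ has a finite residue field $k(s)$, of characteristic $p=p(s)$. Write $Y_s,\mathcal E_s,\mathcal G_s$ for the fibres and $F_{Y_s}$ (or $F$) for absolute Frobenius.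

**Definition 2.1.** (a) $\mathcal E$ is *$F^t$-ample* if for every coherent $\mathcal G$ on $Y$ (with a model over some $A'\supset A$) there is a nonempty open $U\subset\operatorname{Spec}A'$ such that $H^i\big(Y_s,\mathcal G_s\otimes(F^t_{Y_s})^*\mathcal E_s\big)=0$ for all $i>0$ and all closed $s\in U$.
(b) $\mathcal E$ is *$F^tGG$-ample* if for every coherent $\mathcal G$ on $Y$ (with a model over some $A'\supset A$) there is a nonempty open $U\subset\operatorname{Spec}A'$ such that $\mathcal G_s\otimes(F^t_{Y_s})^*\mathcal E_s$ is globally generated for all closed $s\in U$. No vanishing is required here.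

These notions do not depend on the models. Throughout, $q=p^t$. Note that $F^*$ of a line bundle is its $p$-th power.

**Example 2.2.** On $\mathbb P^n$, $n\ge1$, take $\mathcal E=\mathcal O(d)$, so $(F^t)^*\mathcal E_s=\mathcal O(qd)$. If $d>0$, then $\mathcal E$ is $F^t$-ample and $F^tGG$-ample by Serre vanishing (in the uniform form of Lemma 2.5 below). If $d\le0$, neither holds: $H^n(\mathcal O(qd-n-1))$ is dual to $H^0(\mathcal O(-qd))\ne0$, and $\mathcal O(qd-1)$ is not globally generated. So here both notions mean $d>0$.

**Shrinking and enlarging.** "Shrinking" means replacing $\operatorname{Spec}A'$ by a nonempty open subset. Inverting finitely many primes is a shrinking, so "for $p\gg0$" is a shrinking. We may also enlarge $A'$ to a finitely generated $A''\subset\mathbb C$, for properties of fibres that are invariant under extension of the base field (vanishing of cohomology and global generation are; Frobenius pullback is compatible with such extensions). Indeed, suppose the property holds on a nonempty open $U''\subset\operatorname{Spec}A''$. Since $A'\subset A''$ are domains, $U''\to\operatorname{Spec}A'$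 is dominant, and by Chevalley its image contains a nonempty open $U$. For closed $s\in U$ the fibre of $U''$ over $s$ is a nonempty scheme of finite type over $k(s)$. It has a closed point $s''$, with finite residue field, so $s''$ is closed in $\operatorname{Spec}A''$. The property holds at $s''$, hence at $s$. Conversely, the preimage in $\operatorname{Spec}A''$ of a nonempty open set is nonempty and open. For the same reason closed fibres may be base changed to $k=\overline{k(s)}$.

### 2.2. Nakano positivity

Let $(\mathcal E,h)$ be a Hermitian holomorphic bundle on a complex manifold $Y$, with Chern curvature $\Theta_h=\sum c_{jk\alpha\beta}\,dz_j\wedge d\bar z_k\otimes e_\alpha^*\otimes e_\beta$ in local coordinates and an orthonormal frame. Writing $\Theta_h=\sum\Theta_{j\bar k}\,dz_j\wedge d\bar z_k$, we attach to it the form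
$$\Theta_h(u,u)=\sum_{j,k}h(\Theta_{j\bar k}u_j,u_k)=\sum c_{jk\alpha\beta}u_{j\alpha}\bar u_{k\beta},\qquad u=\sum\partial_j\otimes u_j\in T_Y\otimes\mathcal E .$$
The same recipe defines $\Psi(u,u)$ for any $\operatorname{End}(\mathcal E)$-valued $(1,1)$-form $\Psi$.

**Definition 2.3.** $(\mathcal E,h)$ is *Nakano positive* if $\Theta_h(u,u)>0$ for all $u\neq0$. A bundle is Nakano positive if it admits such an $h$.

A $(1,1)$-form $\omega=\sum\omega_{jk}dz_j\wedge d\bar z_k$ is identified with the form $\sum\omega_{jk}v_j\bar v_k$ on tangent vectors, and $\omega$ also denotes $\omega\otimes\mathrm{Id}$. Replacing $h$ by $he^{-\rho}$ replaces $\Theta_h$ by $\Theta_h+\partial\bar\partial\rho$. For a line bundle, Nakano positive means positive curvature, which by Kodaira is the same as ample.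

We use the following facts. Curvature decreases on subbundles: $\Theta_S(u,u)\le\Theta_{\mathcal E}(u,u)$ for $u\in T_Y\otimes S$. It increases on quotients, tested on decomposable vectors $v\otimes e$. Restriction to a submanifold $Y'$ preserves Nakano positivity, because the new form is the old one on the subspace $T_{Y'}\otimes\mathcal E$. Direct sums of Nakano positive bundles are Nakano positive. So are tensor products: $\Theta_{\mathcal E\otimes\mathcal E'}=\Theta_{\mathcal E}\otimes1+1\otimes\Theta_{\mathcal E'}$, and writing $u=\sum_\lambda u_\lambda\otimes w_\lambda$ with $(w_\lambda)$ an orthonormal basis of $\mathcal E'$, the first summand gives $\sum_\lambda\Theta_{\mathcal E}(u_\lambda,u_\lambda)>0$ for $u\ne0$; likewise the second. Finally, the *Nakano vanishing theorem*: if $\mathcal E$ is Nakano positive on a smooth projective $Y$, then $H^i(Y,K_Y\otimes\mathcal E)=0$ for $i>0$.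

**Example 2.4.** The tangent bundle of $\mathbb P^2$ tests neither implication, but it shows the mechanisms. It is *not Nakano positive*: $H^1(\mathbb P^2,K\otimes T)$ is dual to $H^1(\mathbb P^2,\Omega^1)=\mathbb C\neq0$. It is *not $F^t$-ample*: the Euler sequence pulls back to $0\to\mathcal O\to\mathcal O(q)^3\to(F^t)^*T\to0$; twisting by $\mathcal O(-3)$ and using $H^1(\mathcal O(q-3))=H^2(\mathcal O(q-3))=0$ we get $H^1\big((F^t)^*T(-3)\big)\cong H^2(\mathcal O(-3))\ne0$. It *is $F^tGG$-ample*: $\mathcal G_s\otimes(F^t)^*T_s$ is a quotient of $\mathcal G_s(q)^3$, which is globally generated for $p\gg0$. The obstruction to $F^t$-ampleness is the $H^2$ of the kernel $\mathcal O$ of the Euler sequence. In Section 9 we write a similar sequence whose kernel has no such $H^2$.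

**Lemma 2.5 (uniform Serre vanishing).** *Let $L$ be an ample line bundle and $\mathcal G$ a coherent sheaf on $Y$, with models over $A'$. After shrinking there is $n_0$ such that for all $n\ge n_0$ and all closed $s$: $H^i(Y_s,\mathcal G_s\otimes L_s^n)=0$ for $i>0$, and $\mathcal G_s\otimes L^n_s$ is globally generated.*

*Proof.* Shrink so that $L_{A'}$ is relatively ample and, by generic flatness, $\mathcal G_{A'}$ is flat over $A'$. By Serre there is $n_0$ such that for $n\ge n_0$ the sheaf $\mathcal G_{A'}\otimes L_{A'}^n$ is globally generated and has no higher cohomology on $Y_{A'}$. Global generation restricts to fibres. If some fibre had higher cohomology, let $i>0$ be the largest degree in which some fibre has $H^i\ne0$. Then all $H^{i+1}$ of fibres vanish, so the base change map from $H^i(Y_{A'},\cdot)\otimes k(s)=0$ to $H^i(Y_s,\cdot)$ is an isomorphism, a contradiction. $\square$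

## 3. Slopes of Frobenius pullbacks, and the cases of rank one and dimension one

On a smooth projective curve, $\mu=\deg/\operatorname{rk}$. The slopes of the graded pieces of the Harder–Narasimhan (HN) filtration $HN_1\subset HN_2\subset\cdots$ decrease; the largest is $\mu_{max}$ and the smallest $\mu_{min}$. A bundle with $\mu_{max}<0$ has no sections. There is no nonzero map $V\to V'$ if $\mu_{min}(V)>\mu_{max}(V')$. For an extension, $\mu_{max}$ is at most the maximum of the two $\mu_{max}$'s.

**Lemma 3.1.** *Let $C$ be a smooth connected projective complex curve and $\mathcal G$ a vector bundle on $C$, both with models over $A'$. Let $\rho\ge1$, $d\in\mathbb R$, and suppose every rank-$\rho$ quotient sheaf of $\mathcal G$ has degree $\ge d$. After shrinking, for every closed $s$ every rank-$\rho$ quotient sheaf of $\mathcal G_s$ on $C_s\times_{k(s)}k$ has degree $\ge d$.*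

*Proof.* Shrink so that $C_{A'}\to\operatorname{Spec}A'$ is smooth projective with geometrically connected fibres and a relatively very ample $\mathcal O(1)$, of degree $\delta$ on fibres. Choose $m$ with $\mathcal G_{A'}(m)$ globally generated. If $Q$ is a rank-$\rho$ quotient on a geometric fibre, then $Q(m)$ is globally generated, so $\deg Q(m)\ge0$ and $\deg Q\ge-\rho m\delta$. So only finitely many integers below $d$ can occur as degrees, and the rank-$\rho$ quotients of degree $<d$ are parametrized by finitely many relative Quot schemes, projective over $\operatorname{Spec}A'$. Their generic fibres are empty: otherwise they would have a point over a finite extension of $\operatorname{Frac}A'$, which embeds in $\mathbb C$, giving a forbidden quotient of $\mathcal G$. So the images of these Quot schemes in $\operatorname{Spec}A'$ are closed and miss the generic point. Remove them. $\square$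

In characteristic $p$, over $k$ algebraically closed, $F^*\mathcal G$ has the *canonical connection* $\nabla_{can}$ for which all $F^*\omega$, $\omega$ a local section of $\mathcal G$, are horizontal. For $\mathcal G=\mathcal O$ this is $d$ on $\mathcal O$, and the horizontal functions are the $p$-th powers. *Cartier descent* says that a $\nabla_{can}$-invariant subbundle of $F^*\mathcal G$ is $F^*J$ for a subbundle $J\subset\mathcal G$.

Let $(V,\nabla)$ be any bundle with connection on a curve $C$ of genus $g$. For a subbundle $H\subset V$ the map $H\to(V/H)\otimes K_C$ induced by $\nabla$ is $\mathcal O$-linear by the Leibniz rule, and it is zero exactly when $H$ is invariant. If $H=HN_i$ is a proper HN step and is not invariant, then $\mu_{min}(HN_i)\le\mu_{max}(V/HN_i)+2g-2$. In words: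

$$\text{at a non-invariant HN step, the two consecutive HN slopes differ by at most } 2g-2. \tag{3.2}$$

**Lemma 3.3.** *Let $\mathcal G$ be a rank-$r$ bundle on a smooth connected projective curve $C$ of genus $g$ over an algebraically closed field of characteristic $p$. Then*
$$\mu_{max}(F^*\mathcal G)\le p\,\mu_{max}(\mathcal G)+(r-1)\max(0,2g-2).\tag{3.4}$$
*If $C'\to C$ is a finite separable morphism of degree $n$ of smooth connected projective curves, then $\mu_{max}(\mathcal G|_{C'})\le n\,\mu_{max}(\mathcal G)$.*

*Proof.* Pulling back the HN filtration and using the bound for extensions, we may assume for (3.4) that $\mathcal G$ is semistable. If a proper HN step of $F^*\mathcal G$ were $\nabla_{can}$-invariant, it would be $F^*J$ with $J\subset\mathcal G$ and $p\mu(J)>\mu(F^*\mathcal G)=p\mu(\mathcal G)$, contradicting semistability. So (3.2) applies to every proper step. There are at most $r-1$ of them, and $\mu_{min}(F^*\mathcal G)\le p\mu(\mathcal G)$; adding up the gaps gives (3.4).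

For the second part let $h:C''\to C$ be the Galois closure of $C'\to C$, of degree $N$. The first HN step $M$ of $h^*\mathcal G$ is unique, so it is Galois invariant and its generic fibre descends to $C$. Let $J\subset\mathcal G$ be the saturated subsheaf with that generic fibre. Then $h^*J$ and $M$ are saturated with equal generic fibres, so $M=h^*J$ and $\mu_{max}(h^*\mathcal G)=N\mu(J)\le N\mu_{max}(\mathcal G)$. On the other hand, pulling back the first HN step of $\mathcal G|_{C'}$ gives $\frac Nn\mu_{max}(\mathcal G|_{C'})\le\mu_{max}(h^*\mathcal G)$. $\square$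

**Proposition 3.5.** *For vector bundles on smooth projective varieties, $F^t$-ample $\Rightarrow F^tGG$-ample $\Rightarrow$ ample.*

*Proof.* Let $n$ be the dimension and $\mathcal O(1)$ very ample, also on fibres after shrinking. Given $\mathcal G$, apply $F^t$-ampleness to $\mathcal G(-i)$, $1\le i\le n$. Then $H^i\big(\mathcal G_s(-i)\otimes(F^t)^*\mathcal E_s\big)=0$ for $i>0$, i.e. $\mathcal G_s\otimes(F^t)^*\mathcal E_s$ is $0$-regular, hence globally generated (Mumford). For the second implication take $\mathcal G=\mathcal O(-1)$: then $(F^t)^*\mathcal E_s$ is a quotient of some $\mathcal O(1)^{\oplus M}$, hence ample. As $F^t$ is finite and surjective, $\mathcal E_s$ is ample, and $\mathcal E$ is ample by openness of ampleness. $\square$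

**Proposition 3.6.** *For line bundles, $F^t$-ample, $F^tGG$-ample, ample and Nakano positive are equivalent.*

*Proof.* Nakano positive $\Leftrightarrow$ ample is Kodaira's theorem. If $\mathcal E$ is ample, then $(F^t)^*\mathcal E_s=\mathcal E_s^{q}$ and Lemma 2.5 shows that $\mathcal E$ is $F^t$-ample. Close the circle with Proposition 3.5. $\square$

**Proposition 3.7.** *For vector bundles $\mathcal E$ on a smooth projective curve $C$, the four notions are equivalent to each other and to $\mu_{min}(\mathcal E)>0$.*

*Proof.* By Proposition 3.5, and since quotients of ample bundles are ample, hence of positive degree, $F^t$-ample $\Rightarrow F^tGG$-ample $\Rightarrow$ ample $\Rightarrow\mu_{min}>0$. Three implications remain.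

**Step 1: Nakano positive implies $\mu_{min}>0$.** This uses only the growth of curvature on quotients. Since $\dim C=1$, all $u\in T_C\otimes\mathcal E$ are decomposable. So a quotient bundle inherits a positively curved metric and has positive degree.

**Step 2: $\mu_{min}>0$ implies Nakano positive.** We build the metric piece by piece along a filtration. Refine the HN filtration to one with stable graded pieces, all of slope $\ge\mu_{min}>0$. By Narasimhan–Seshadri each piece has a metric with curvature $\omega\otimes\mathrm{Id}$, $\omega>0$. It remains to see that an extension $0\to S\to M\to Q\to0$ of Nakano positive bundles on $C$ is Nakano positive. In a $C^\infty$ splitting,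
$$\bar\partial_M=\begin{pmatrix}\bar\partial_S&\beta\\0&\bar\partial_Q\end{pmatrix}.$$
Conjugating by $\operatorname{diag}(\lambda,1)$, $\lambda>0$, replaces $\beta$ by $\lambda\beta$ and gives an isomorphic holomorphic bundle. With the metric $h_S\oplus h_Q$ the curvature of the latter differs from $\Theta_S\oplus\Theta_Q$ by terms linear or quadratic in $\lambda$. It tends uniformly to $\Theta_S\oplus\Theta_Q>0$ as $\lambda\to0$, so it is positive for small $\lambda$.

**Step 3: $\mu:=\mu_{min}(\mathcal E)>0$ implies $F^t$-ample.** We show that $(F^t)^*\mathcal E_s$ has large slopes. By Lemma 3.1 with $d=\rho\mu$, $1\le\rho\le\operatorname{rk}\mathcal E$, after shrinking $\mu_{min}(\mathcal E_s)\ge\mu$ over $k$. The dual of (3.4), applied $t$ times, gives $\mu_{min}((F^t)^*\mathcal E_s)\ge p^t\mu-\kappa p^{t-1}$ with $\kappa$ independent of $s$: the errors sum to $(\operatorname{rk}\mathcal E-1)\max(0,2g-2)\sum_{j\le t-1}p^j$, and $\sum_{j\le t-1}p^j\le2p^{t-1}$. For $\mathcal G$ locally free,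
$$H^1\big(\mathcal G_s\otimes(F^t)^*\mathcal E_s\big)\cong\operatorname{Hom}\big((F^t)^*\mathcal E_s,K\otimes\mathcal G_s^\vee\big)^*,$$
which is $0$ once $p^t\mu-\kappa p^{t-1}>\mu_{max}(K\otimes\mathcal G_s^\vee)$. The right side is bounded in $s$ by Lemma 3.1 applied to $(K\otimes\mathcal G^\vee)^\vee$. A coherent $\mathcal G$ is a quotient of a locally free sheaf, and $H^1$ is right exact on curves. $\square$

This proves the part of Theorem B with $n=1$ or $r=1$. From now on we look for counterexamples, so we need rank and dimension at least two.

## 4. The cotangent bundle of a ball quotient and the threshold one third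

### 4.1. Curvature

Let $X=\Gamma\backslash\mathbb B^2$ with $\Gamma\subset PU(2,1)$ a torsion-free cocompact lattice (these exist: Borel, Selberg). Let $g$ be the metric with potential $-\log(1-|z|^2)$; automorphisms of $\mathbb B^2$ change the potential by pluriharmonic functions, so $g$ is invariant. Near $0$,
$$g_{i\bar j}=\delta_{ij}(1+|z|^2)+\bar z_iz_j+O(|z|^3),\qquad h(dz_\alpha,dz_\beta)=\delta_{\alpha\beta}(1-|z|^2)-z_\alpha\bar z_\beta+O(|z|^3)$$
for the dual metric $h$. First derivatives vanish at $0$, so there the curvature of $\Omega_X$ has coefficients $-\partial_j\partial_{\bar k}h(dz_\alpha,dz_\beta)=\delta_{jk}\delta_{\alpha\beta}+\delta_{j\alpha}\delta_{k\beta}$. By homogeneity, everywhere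
$$\Theta_{\Omega_X}(u,u)=|u|^2+|\tau(u)|^2,\qquad\tau:T_X\otimes\Omega_X\to\mathbb C\ \text{the contraction.}\tag{4.1}$$
Taking the trace over $\alpha=\beta$, the curvature of $K_X$ is $2g+g=3g$. So $K_X$ is ample and $X$ is a smooth projective surface. And $\Omega_X$ is Nakano positive.

**Lemma 4.2.** *If $C\subset X$ is a smooth connected projective curve and $J\subset\Omega_X|_C$ a rank-$1$ subsheaf, then $\deg J\le\frac23K_X\cdot C$.*

*Proof.* Saturating $J$ only raises the degree, so let $J$ be a line subbundle. For $v\in T_C$, $e\in J$, (4.1) gives $\Theta(v\otimes e,v\otimes e)=|v|^2|e|^2+|e(v)|^2\le2|v|^2|e|^2$. Curvature decreases on subbundles, so $J$ has curvature at most $2|v|^2$ on $v$, while $K_X$ has curvature $3|v|^2$. Integrate over $C$. $\square$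

### 4.2. Twisting $\Omega_X$ down, and where this stops

A sensible first attempt at refuting (2): twist the Nakano positive $\Omega_X$ by a negative line bundle, negative enough to kill sections of Frobenius pullbacks but not so negative as to destroy Nakano positivity. Suppose $P$ is a line bundle with $P^m\cong K_X^l$, $\lambda=l/m$, with the metric of curvature $3\lambda g$. Then $\Omega_X\otimes P^{-1}$ has curvature form
$$(1-3\lambda)|u|^2+|\tau(u)|^2 .$$
There are $u\ne0$ with $\tau(u)=0$, for instance $\partial_1\otimes dz_2$. So this metric is Nakano positive exactly for $\lambda<\frac13$.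

On the other side, restrict $(F^t)^*(\Omega_X\otimes P^{-1})$ to a curve $C$ that moves in $X$. Its slope is $p^t(\frac12-\lambda)K_X\cdot C$, so the crude criterion $\mu_{max}<0$ requires $\lambda>\frac12$. Two things are needed.

First, the mod $p$ threshold has to come down from $\frac12$ to $\frac13$. In Section 8, $F^*\Omega_X$ is written as a quotient of a rank-$3$ bundle $\mathcal M$ with kernel $\mathcal O$. The degree is unchanged and the rank goes from $2$ to $3$, so the slope on $C$ is $\frac p3K_X\cdot C$.

Second, even then the two ranges $\lambda<\frac13$ and $\lambda>\frac13$ do not meet. We must cross $\frac13$ on the analytic side, by changing the metric. The natural tool is perturbation.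

**Lemma 4.3 (first-order perturbation).** *Let $(\mathcal Q,h)$ be a Hermitian bundle on a compact complex manifold $Y$ with a Hermitian metric, $D=D'+D''$ its Chern connection, and $\theta$ a $(1,1)$-form whose associated form is Hermitian, such that the form $\Phi$ of $\Psi_0=\Theta_h+\theta$ on $T_Y\otimes\mathcal Q$ is $\ge0$. Let $K$ be the compact set of unit vectors $u$ with $\Phi(u,u)=0$. For a smooth $h$-self-adjoint endomorphism $\eta$ of $\mathcal Q$ put*
$$B_\eta(u)=-\sum_{j,k}h\big((D_{\bar k}D_j\eta)u_j,u_k\big),\qquad u\in K.$$
*This is real. If $B_\eta>0$ on $K$, then for small $\varepsilon>0$ the metric $h_\varepsilon=h((1+\varepsilon\eta)\cdot,\cdot)$ satisfies $\Theta_{h_\varepsilon}+\theta>0$ in the Nakano sense.*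

*Proof.* For $h(G\cdot,\cdot)$ the $(1,0)$-part of the Chern connection is $D'+G^{-1}D'G$, so the curvature is $\Theta_h+D''(G^{-1}D'G)$. With $G=1+\varepsilon\eta$ this is $\Theta_h+\varepsilon D''D'\eta+O(\varepsilon^2)$. Computing the form with respect to $h_\varepsilon$, i.e. inserting $G$ once more, and using $h(\eta\Psi_0u,u)=h(\Psi_0u,\eta u)$, we get
$$\Phi(u,u)+\varepsilon\big[\Phi(u,(1\otimes\eta)u)+h(D''D'\eta\,u,u)\big]+O(\varepsilon^2),\tag{4.4}$$
uniformly on unit vectors. The form is real for all $\varepsilon$, hence so is the bracket. If $\Phi(u,u)=0$, then $\Phi(u,\cdot)=0$ by semidefiniteness. Since $D''D'\eta=-\sum(D_{\bar k}D_j\eta)\,dz_j\wedge d\bar z_k$, the bracket equals $B_\eta(u)$ on $K$.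

Suppose $B_\eta>0$ on $K$ but the claim fails. Then there are $\varepsilon_i\to0^+$ and unit vectors $u_i\to u$ at which (4.4) is $\le0$. In the limit $\Phi(u,u)=0$, so $u\in K$, and the bracket at $u_i$ tends to $B_\eta(u)>0$. As $\Phi(u_i,u_i)\ge0$, (4.4) is positive for $i\gg0$, a contradiction. $\square$

**Remark 4.5 (on $X$ itself no $\eta$ works).** Take $Y=X$, $\mathcal Q=\Omega_X$, $\theta=-g$, i.e. the threshold $\lambda=\frac13$. Then $\Phi=|\tau|^2$ and $K_x$ is the unit sphere of $\ker\tau_x$, a $3$-dimensional subspace of the $4$-dimensional $T_x\otimes\Omega_x$. In a unitary frame of $T_X$ and the dual frame of $\Omega_X$, the average of $u_{j\alpha}\bar u_{k\beta}$ over this sphere is $\frac13\big(\delta_{jk}\delta_{\alpha\beta}-\frac12\delta_{j\alpha}\delta_{k\beta}\big)$, one third of the orthogonal projector onto $\ker\tau_x$. This tensor is built from the metric and the contraction, so it is parallel. Hence the average of $B_\eta$ over $K_x$ is the contraction of $D_{\bar k}D_j\eta$ with a parallel tensor, that is, the divergence of a global vector field of type $(0,1)$. Its integral over the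 compact Kähler manifold $X$ is $0$, so $B_\eta$ cannot be positive on all of $K$.

The set $K$ is too large and too symmetric on $X$. The way out is to pass to a finite cover $Y\to X$ that is fibred over a curve $B$, and to allow a positive term $a\,\pi^*\omega_B$ from the base. This shrinks $K$ to vectors that are vertical in $T_Y$. It costs nothing on the mod $p$ side, because the extra term has degree $0$ on the fibres of $\pi$, and these fibres are the curves on which we bound slopes. The perturbation will then succeed unless a component of some fibre is totally geodesic, and such curves can be avoided.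

## 5. A finite cover of $X$ fibred in non-geodesic curves

**Definition 5.1.** An irreducible curve $C_1\subset X$ is *geodesic* if some nonempty open part of its regular locus is totally geodesic for $g$.

The local model is a complex line in $\mathbb B^2$: $\{z_2=0\}$ is the fixed locus of the isometry $(z_1,z_2)\mapsto(z_1,-z_2)$, hence totally geodesic, and every complex line meeting $\mathbb B^2$ is a translate of it under $\mathrm{Aut}(\mathbb B^2)$.

**Lemma 5.2.** *There are only countably many geodesic curves in $X$.*

*Proof.* The plan is to recover a geodesic curve from one element of the countable group $\Gamma$.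

**Step 1: the curve is the image of a complex line.** A totally geodesic complex curve in $\mathbb B^2$ is locally determined by a tangent line, and complex lines are totally geodesic; so it is locally contained in a complex line. Lift the normalization $\tilde C_1\to X$ to $\mathcal D\to\mathbb B^2$, with $\mathcal D$ the universal cover of $\tilde C_1$. By the identity theorem the image lies in one $D=\mathbb P(V)\cap\mathbb B^2$, with $V\subset\mathbb C^3$ a plane of signature $(1,1)$. Let $\Delta\subset\Gamma$ be the image of $\pi_1(\tilde C_1)$. For $\lambda\in\Delta$ the image of $\mathcal D$ lies in $D\cap\lambda D$ by equivariance, and it contains an open part of $D$, so $\lambda D=D$. The group $\Delta$ acts on $D$ freely and properly discontinuously because $\Gamma$ does so on $\mathbb B^2$. The induced nonconstant map $\tilde C_1\to\Delta\backslash D$ from a compact Riemann surface is surjective. So $\Delta\backslash D$ is compact and $C_1$ is the image of $D$ in $X$.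

**Step 2: one group element determines the line.** Since $D$ is not compact, $\Delta\neq1$. As $\Delta$ is a torsion-free cocompact Fuchsian group on $D$, any $1\neq\lambda\in\Delta$ acts on $D$ as a hyperbolic element. Lift $\lambda$ to $U(2,1)$, uniquely up to a scalar of modulus $1$. The lift preserves $V$ and $V^\perp$; its eigenvalues on $V$ have moduli $\varrho,\varrho^{-1}$ with $\varrho\ne1$, and its eigenvalue on the definite line $V^\perp$ has modulus $1$. So $V$ is the sum of the eigenspaces of $\lambda$ with eigenvalues of modulus $\neq1$. Thus $\lambda$ determines $V$, $D$ and $C_1$, and $\Gamma$ is countable. $\square$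

**Construction 5.3.** Let $L$ be very ample on $X$, $X\subset\mathbb P^N=\mathbb P^N_{|L|}$. Since $K_X$ is ample, $X\not\cong\mathbb P^2$, so $N\ge3$. Let $\mathcal U=\{(x,b):x\in b\}\subset X\times(\mathbb P^N)^\vee$, a $\mathbb P^{N-1}$-bundle over $X$. Let $B\subset(\mathbb P^N)^\vee$ be a very general projective translate of a rational normal curve of degree $N$, and put
$$Y=\mathcal U\times_{(\mathbb P^N)^\vee}B\subset X\times B,\qquad f:Y\to X,\qquad\pi:Y\to B\cong\mathbb P^1 .$$

We check four properties.

*$Y$ is a smooth irreducible projective surface.* By Kleiman transversality $Y$ is smooth of dimension $(N+1)+1-N=2$. It is the zero scheme of a section of the ample bundle $L\boxtimes\mathcal O_B(N)$ on the projective threefold $X\times B$, hence connected, hence irreducible.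

*$f$ is finite and surjective.* Here $f^{-1}(x)=B\cap x^\perp$, where $x^\perp$ is the hyperplane of all $b\ni x$. It is nonempty, and it is finite because $B$ lies in no hyperplane.

*$f$ embeds each fibre $\pi^{-1}(b)$ as the scheme $C_b=X\cap b$.* This is an ample divisor, hence connected, and it is smooth for general $b$ by generic smoothness of $\pi$.

*No irreducible component of any $C_b$ is geodesic.* For an irreducible curve $C_1\subset X$, the hyperplanes containing $C_1$ form a linear subspace of codimension $\ge2$ in $(\mathbb P^N)^\vee$, because $C_1$ spans at least a line. By Kleiman a general translate of $B$ misses a given such subspace ($1+(N-2)<N$). By Lemma 5.2 a very general translate misses the countably many subspaces that belong to geodesic curves.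

Let $\Xi=\pi^*\mathcal O_B(1)$, and fix a metric on $\mathcal O_B(1)$ with curvature $\omega_B>0$. Since $f$ is finite, $f^*K_X$ is ample. Fix a rational $a>0$ such that $\frac13f^*K_X-a\,\Xi$ is ample.

## 6. Crossing the threshold: a metric on $f^*\Omega_X$

**Proposition 6.1.** *There is a smooth Hermitian metric $h_1$ on $\mathcal Q:=f^*\Omega_X$ with $\Theta_{h_1}-f^*g+a\,\pi^*\omega_B>0$ in the Nakano sense.*

*Proof.* Let $h$ be the pulled-back metric, $D$ its Chern connection, $\theta=-f^*g+a\pi^*\omega_B$. Pulling back (4.1), the form of $\Theta_h+\theta$ is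
$$\Phi(u,u)=|\tau(u)|^2+a\,|(d\pi\otimes1)u|^2\ge0,\qquad\tau(v\otimes e)=e(df\,v).\tag{6.2}$$
Fix a Hermitian metric on $Y$ and let $K$ be as in Lemma 4.3. So $K$ consists of the unit vectors $u\in T_Y\otimes\mathcal Q$ with $\tau(u)=0$ and $(d\pi\otimes1)u=0$. Let $K_b$ be the part of $K$ over $\pi^{-1}(b)$. By Lemma 4.3 it suffices to find $\eta$ with $B_\eta>0$ on $K$.

**Step 1 (the problem is local on the base).** *For real $\chi\in C^\infty(B)$ and $u\in K$ we have $B_{(\chi\circ\pi)\eta}(u)=\chi B_\eta(u)$.* This lets us glue solutions near different fibres. Expand $D_{\bar k}D_j((\chi\circ\pi)\eta)$ by Leibniz. The terms with one derivative of $\chi\circ\pi$ contain $\sum_j\partial_j(\chi\circ\pi)u_j$, or the conjugate of $\sum_k\partial_k(\chi\circ\pi)u_k$ (here $\chi$ real is used). The term with two derivatives is $-\chi_{\beta\bar\beta}\sum\partial_j\pi\,\overline{\partial_k\pi}\,h(\eta u_j,u_k)$, $\beta$ being a coordinate on $B$. All of them vanish because $(d\pi\otimes1)u=\sum\partial_j\pi\,u_j=0$.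

**Step 2 (if one fibre has no solution, there is a dual measure).** Fix $b\in B$. We claim there is $\eta$ with $B_\eta>0$ on $K_b$; Steps 2–5 derive a contradiction from the opposite assumption. Suppose not. Then $K_b\ne\emptyset$, and the real linear space $\{B_\eta|_{K_b}\}\subset C(K_b)$ misses the open convex cone of positive functions. By Hahn–Banach and Riesz there is a nonzero positive measure $m$ on $K_b$ with
$$\int B_\eta\,dm=0\qquad\text{for all }\eta.\tag{6.3}$$
Taking $\eta=\phi\,\mathrm{Id}$ with $\phi\in C^\infty(Y)$ real,
$$\int\sum_{j,k}\phi_{j\bar k}\,h(u_j,u_k)\,dm=0.\tag{6.4}$$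
Here $(h(u_j,u_k))$ is a Gram matrix, so the integrand is $\ge0$ wherever $\partial\bar\partial\phi\ge0$. Locally let $t_{jk}$ be the push-forward to $Y$ of $h(u_j,u_k)\,m$; these measures live on $\pi^{-1}(b)$.

**Step 3 (points carry no mass).** We show that $m$ has no mass over any single point $y$, so that the singular points of the fibre can be ignored. Let $\zeta$ be coordinates centred at $y$, $\chi$ a cutoff equal to $1$ near $y$, and $\phi=\chi\log(|\zeta|^2+\delta^2)$ with $0<\delta\le1$. Where $\chi=1$, the matrix of $\partial\bar\partial\phi$ is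
$$\frac{\delta_{jk}}{|\zeta|^2+\delta^2}-\frac{\bar\zeta_j\zeta_k}{(|\zeta|^2+\delta^2)^2}\ \ge\ \frac{\delta^2}{(|\zeta|^2+\delta^2)^2}\,\mathrm{Id}\ \ge0$$
by Cauchy–Schwarz, and the lower bound is $\delta^{-2}\mathrm{Id}$ at $y$. Where $\chi\neq1$, $|\zeta|$ is bounded below and the derivatives of $\phi$ are bounded uniformly in $\delta$. So (6.4) gives $\delta^{-2}m(\text{vectors over }y)\le\mathrm{const}$, and $\delta\to0$ gives mass $0$.

**Step 4 (along the fibre the measure is constant).** We determine $m$ at regular points of $\pi^{-1}(b)_{red}$. Near such a point choose coordinates $(z,w)$ with $\pi^{-1}(b)_{red}=\{w=0\}$. For a cutoff $\chi\ge0$ and $\phi=\chi|w|^2$ we have $\partial\bar\partial\phi=\chi\,dw\wedge d\bar w$ on $w=0$, so (6.4) gives $\int\chi|u_w|^2dm=0$. Hence $u_w=0$ $m$-almost everywhere, i.e. $u=\partial_z\otimes e$. Now (6.4) reads $\int\phi_{z\bar z}\,dt_{zz}=0$ for all $\phi$ supported in the chart, and by Weyl's lemma $t_{zz}=H\,d\lambda(z)$ on $\{w=0\}$, with $H\ge0$ harmonic and $d\lambda$ Lebesgue measure. Under a change of the coordinate $z$ to $z'$ both $t_{zz}$ and $d\lambda$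 are multiplied by $|dz'/dz|^2$, so $H$ does not depend on the coordinate.

So each component $C_i$ of $\pi^{-1}(b)_{red}$ carries a nonnegative harmonic function $H_i$ on its compact normalization minus finitely many points, the punctures lying over singular points of $\pi^{-1}(b)_{red}$. By Bôcher, near the $j$-th puncture $H_i=c_j\log(1/|\zeta|)+$ harmonic, with $c_j\ge0$. The flux theorem gives $\sum_jc_j=0$, so all $c_j=0$; then $H_i$ extends to a harmonic function on a compact Riemann surface and is constant. If all these constants were $0$, then $u=0$ almost everywhere over the regular points, so $m$ would have no mass there, because $|u|=1$. By Step 3 it has none over the finitely many singular points either. Since $m\neq0$, some $H_i=c>0$. Fix this $i$, and let $C^\circ$ be the part of $C_i$ that is regular in $\pi^{-1}(b)_{red}$.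

**Step 5 (a constant measure forces a geodesic fibre component).** We now use (6.3) for all $\eta$, not only for scalar ones. Over $C^\circ$, $m$-almost everywhere $u=\partial_z\otimes e$ with $e(df\,\partial_z)=\tau(u)=0$. Since $f$ embeds $\pi^{-1}(b)$, $df\,\partial_z\ne0$. So $e$ lies in the conormal line $\ell\subset\mathcal Q|_{C^\circ}=\Omega_X|_{C^\circ}$, a holomorphic line subbundle. Let $R$ be the $h$-orthogonal projector onto $\ell$; then $h(Me,e)=|e|^2\operatorname{tr}(RM)$ for $e\in\ell$ and any endomorphism $M$. The push-forward of $|e|^2m$ is $t_{zz}=c\,d\lambda$. For $\eta$ supported in a coordinate chart around a point of $C^\circ$, (6.3) and two integrations by parts give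
$$0=\int B_\eta\,dm=-c\int_{C^\circ}\operatorname{tr}\big(R\,D_{\bar z}D_z\eta\big)\,d\lambda=-c\int_{C^\circ}\operatorname{tr}\big((D_zD_{\bar z}R)\,\eta\big)\,d\lambda .$$
Here $\eta|_{C^\circ}$ is an arbitrary self-adjoint endomorphism with compact support in the chart, and these span all such endomorphisms over $\mathbb C$. Hence $D_zD_{\bar z}R=0$.

Put $\sigma=D_{\bar z}R$, so $D_z\sigma=0$. If $e$ is a local holomorphic section of $\ell$, applying $D_{\bar z}$ to $Re=e$ gives $\sigma e=0$; thus $\sigma R=0$. Since $R=R^*$, $D_zR=\sigma^*$. Applying $D_z$ to $\sigma R=0$,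
$$0=(D_z\sigma)R+\sigma D_zR=\sigma\sigma^*,$$
so $\sigma=0$, and then $D_zR=\sigma^*=0$ too. So $R$ is parallel. Hence $\ell$, and dually its annihilator $T_{C^\circ}\subset T_X|_{C^\circ}$, is parallel for the Chern connection, which is the Levi-Civita connection because $g$ is Kähler. Derivatives of tangent fields of $f(C^\circ)$ along $f(C^\circ)$ therefore stay tangent: $f(C^\circ)$ is totally geodesic, and $f(C_i)$ is a geodesic component of $C_b$. This contradicts Construction 5.3 and proves the claim made in Step 2.

**Step 6 (gluing over $B$).** We combine the solutions $\eta_b$ for the individual fibres. The set of $u\in K$ with $B_{\eta_b}(u)\le0$ is compact, and its image in $B$ is closed and misses $b$. So $B_{\eta_b}>0$ on the part of $K$ over $\pi^{-1}(V_b)$ for a neighbourhood $V_b$ of $b$. Take a finite subcover $(V_{b_i})$ of $B$ and a subordinate partition of unity $(\chi_i)$. By Step 1, $\eta=\sum(\chi_i\circ\pi)\eta_{b_i}$ has $B_\eta=\sum\chi_iB_{\eta_{b_i}}>0$ on $K$. $\square$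

## 7. The surface $Z$ and the Nakano positive bundle $W$

By Proposition 6.1 and compactness there are a rational $\nu>0$, an ample line bundle on $Y$ with a metric of curvature $\omega_Y>0$, and $c>0$ such that
$$\Theta_{h_1}-(1+3\nu)f^*g+a\,\pi^*\omega_B\ \ge\ c\,\omega_Y\qquad\text{(Nakano sense).}\tag{7.1}$$
The coefficient $1+3\nu>1$ is the crossing of the threshold: we may now twist by "$(\frac13+\nu)f^*K_X-a\,\Xi$", except that this is only a $\mathbb Q$-class. To make it a line bundle, choose $m\ge1$ with $l_1:=m(\frac13+\nu)$ and $l_2:=ma$ integers. By Bloch–Gieseker (Lazarsfeld, *Positivity I*, Thm 4.1.10), applied twice, there are a smooth irreducible projective surface $Z$, a finite surjective $\varphi:Z\to Y$, and line bundles $L_1,L_2$ on $Z$ with $L_1^m\cong\varphi^*f^*K_X$ and $L_2^m\cong\varphi^*\Xi$. Put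
$$f_Z=f\varphi:Z\to X\ \text{(finite)},\quad\pi_Z=\pi\varphi:Z\to B,\quad P=L_1^{l_1}\otimes L_2^{-l_2},\quad W:=f_Z^*\Omega_X\otimes P^{-1}.\tag{7.2}$$

The line bundle $P$ is ample: $P^m\cong\varphi^*\big(m[(\frac13+\nu)f^*K_X-a\,\Xi]\big)$, the class in brackets is the sum of the ample classes $\frac13f^*K_X-a\,\Xi$ and $\nu f^*K_X$, and $\varphi$ is finite.

*Proof of Theorem A (a).* Give $L_1,L_2$ the $m$-th roots of the pulled-back metrics. Since $K_X$ has curvature $3g$, $P$ has curvature $\varphi^*[(1+3\nu)f^*g-a\pi^*\omega_B]$. By (7.1), $W$ with the metric induced by $\varphi^*h_1$ has curvature $\ge c\,\varphi^*\omega_Y$ in the Nakano sense. This is only semipositive where $d\varphi$ degenerates, and we repair it. The pullback under the finite $\varphi$ of the ample bundle with curvature $\omega_Y$ is ample, so it has a positively curved metric: there is $\rho\in C^\infty(Z)$ with $\varphi^*\omega_Y+\partial\bar\partial\rho>0$. Multiply the metric of $W$ by $e^{-\varepsilon\rho}$, $0<\varepsilon<c$. The curvature is then at least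
$$(c-\varepsilon)\varphi^*\omega_Y+\varepsilon(\varphi^*\omega_Y+\partial\bar\partial\rho)>0.\qquad\square$$

## 8. No sections modulo $p$: a rank-three extension of $F^*\Omega_X$

This section proves Theorem A (b). Fix $t$ and a line bundle $G$ on $Z$.

**Step 1 (test curves and spreading out).** We choose the curves on which slopes are bounded. Let $b_0\in B$ be general. Then $C:=C_{b_0}\subset X$ is a smooth connected curve and $\pi_Z^{-1}(b_0)=\bigsqcup C_i'$ is smooth, with $C_i'\to C$ finite of degree $n_i$. Since $\Xi$ is trivial on $\pi^{-1}(b_0)$, $L_2$ has degree $0$ on $C'_i$ and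
$$\deg P|_{C_i'}=n_i(\tfrac13+\nu)K_X\cdot C.\tag{8.1}$$
Also $\deg\Omega_X|_C=K_X\cdot C>0$; the conormal bundle $N_C^\vee\subset\Omega_X|_C$ has degree $-L^2<0$; and $2g_C-2=K_X\cdot C+L^2>0$.

Enlarge $A'$ so that $X,Y,Z$, the maps, $b_0$, $C$, the $C_i'$, $P$, $G$ and the isomorphisms used are defined over $A'$, and shrink. We may assume: $X,Z$ are smooth projective over $A'$ with geometrically integral fibres; $C,C'_i$ are smooth projective with geometrically connected fibres; $\pi_Z^{-1}(b_0)=\bigsqcup C_i'$ over $A'$, and $\pi_Z$ is surjective on fibres; $P$ is relatively ample; all degrees are as over $\mathbb C$; and $A'$ is smooth over $\mathbb Z$. For closed $s$ the field $k(s)$ is finite, hence perfect, and by formal smoothness $\operatorname{Spec}k(s)\to\operatorname{Spec}A'$ extends to $\operatorname{Spec}W_2(k(s))$. So $X_s$ lifts to $W_2(k(s))$.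

A rank-$1$ subsheaf of $\Omega_X|_C$ of degree $>\frac23K_X\cdot C$ is the same as a rank-$1$ quotient of degree $<\frac13K_X\cdot C$. So by Lemmas 4.2 and 3.1, after shrinking,
$$\text{rank-}1\text{ subsheaves of }\Omega_{X_s}|_{C_s}\text{ have degree}\le\tfrac23K_X\cdot C,\text{ also over }k=\overline{k(s)}.\tag{8.2}$$
Now fix $s$, work over $k$, drop $s$ from the notation, and let $\tilde X$ be the lift of $X$ over $W_2(k)$.

**Step 2 (the bundle $\mathcal M$ and its connection).** We build an extension of $F^*\Omega_X$ by $\mathcal O_X$ from local lifts of Frobenius. On an affine open cover $(U_i)$ choose lifts $\tilde F_i$ of absolute Frobenius to $\tilde U_i$ over the Frobenius of $W_2(k)$; they exist since $\tilde U_i$ is smooth and affine. If $\tilde F_i^*\tilde y=\tilde y^p+p\tilde\alpha$, put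
$$\zeta_i(F^*dy)=y^{p-1}dy+d\alpha .\tag{8.3}$$
This defines an $\mathcal O$-linear map $\zeta_i=p^{-1}d\tilde F_i^*:F^*\Omega_X\to\Omega_X$. It does not depend on the lift $\tilde y$: replacing $\tilde y$ by $\tilde y+p\tilde\beta$ changes $\alpha$ by $\beta^p$, where $\beta$ is the reduction of $\tilde\beta$, and $d(\beta^p)=0$. On the affine line with $\tilde F^*\tilde y=\tilde y^p$ one simply has $\zeta(F^*dy)=y^{p-1}dy$.

Write $\tilde F_j^*-\tilde F_i^*=p\,D_{ij}$. From $\tilde F_j^*(xy)-\tilde F_i^*(xy)=\tilde F_j^*(x)(\tilde F_j^*y-\tilde F_i^*y)+(\tilde F_j^*x-\tilde F_i^*x)\tilde F_i^*y$ we see that $D_{ij}(xy)=x^pD_{ij}(y)+y^pD_{ij}(x)$. So $D_{ij}$ is a Frobenius derivation, i.e. it is given by a linear map $h_{ij}:F^*\Omega_X\to\mathcal O$ with $h_{ij}(F^*dy)=\alpha_j-\alpha_i$. Clearly $h_{ij}+h_{jl}=h_{il}$, and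
$$(\zeta_j-\zeta_i)(F^*\omega)=d\big(h_{ij}(F^*\omega)\big)\qquad\text{for local }\omega\in\Omega_X\tag{8.4}$$
(Deligne–Illusie): for $\omega=dy$ both sides are $d(\alpha_j-\alpha_i)$, and multiplying $\omega$ by $x$ multiplies both sides by $x^p$.

Glue the bundles $F^*\Omega_X\oplus\mathcal O$ on $U_i$ by identifying $(\alpha,\phi)$ on $U_i$ with $(\alpha,\phi-h_{ij}(\alpha))$ on $U_j$, and put $\nabla(\alpha,\phi)=(\nabla_{can}\alpha,\ d\phi+\zeta_i(\alpha))$ on $U_i$. Compatibility with the gluing means
$$d(h_{ij}(\alpha))=h_{ij}(\nabla_{can}\alpha)+(\zeta_j-\zeta_i)(\alpha).$$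
For $\alpha=xF^*\omega$ the left side is $h_{ij}(F^*\omega)\,dx+x\,d(h_{ij}(F^*\omega))$, and the two terms on the right are these two, by definition of $\nabla_{can}$ and by (8.4). We get
$$0\to\mathcal O_X\to\mathcal M\to F^*\Omega_X\to0\tag{8.5}$$
with a connection $\nabla$ on $\mathcal M$ compatible with $d$ and $\nabla_{can}$. Restrict everything to $C$, noting $(F_X^*\Omega_X)|_C=F_C^*(\Omega_X|_C)$ with its $\nabla_{can}$. The rank of $\mathcal M$ is $3$ and $\mu(\mathcal M|_C)=\frac p3K_X\cdot C$.

**Step 3 (the $p$-curvature of $\mathcal M|_C$).** We compute the operator that shows $\nabla$ has few invariant subsheaves. Let $x$ be a local étale coordinate on $C$ and $\partial=d/dx$. Every local function is uniquely $\gamma=\sum_{i<p}\gamma_i^px^i$, so $\partial^p=0$. Hence $\nabla_\partial^p$ is $\mathcal O$-linear, since $\nabla_\partial^p(\gamma s)=\gamma\nabla_\partial^ps+(\partial^p\gamma)s$. (For example, for $p=2$ and $\nabla=d+c\,dx$ on $\mathcal O$ one finds $\nabla_\partial^2=\partial c+c^2$, multiplication by a function.) On $\mathcal M|_C$ the map $\nabla_\partial^p$ kills $\mathcal O_C$ and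 induces $0$ on $F^*(\Omega_X|_C)$, so it is induced by a linear map $F^*(\Omega_X|_C)\to\mathcal O_C$. For $\omega=\sum a_j\,dy_j$, with all functions restricted to $C$,
$$\nabla_\partial^p(F^*\omega,0)=\Big(0,\ \partial^{p-1}\sum a_j^p(y_j^{p-1}\partial y_j+\partial\alpha_j)\Big)=\Big(0,-\sum a_j^p(\partial y_j)^p\Big)=\big(0,-\omega(\partial)^p\big).\tag{8.6}$$
Indeed $\partial^{p-1}$ is linear over $p$-th powers and $\partial^{p-1}\partial\alpha_j=\partial^p\alpha_j=0$. For $\gamma=\sum_{i<p}\gamma_i^px^i$ we have $\partial^{p-1}\gamma=(p-1)!\,\gamma_{p-1}^p=-\gamma_{p-1}^p$, where $\gamma_{p-1}dx$ is the image of $\gamma\,dx$ under the Cartier operator; and the Cartier image of $y^{p-1}dy$ is $dy$, so $\partial^{p-1}(y^{p-1}\partial y)=-(\partial y)^p$.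

**Step 4 (invariant subsheaves have small slope).** *Every $\nabla$-invariant subsheaf $\mathcal H\subset\mathcal M|_C$ of rank $1$ or $2$ has $\mu(\mathcal H)\le\mu(\mathcal M|_C)=\frac p3K_X\cdot C$.* This replaces semistability. The saturation of an invariant subsheaf is invariant and has larger or equal degree, so let $\mathcal H$ be saturated. Then $\mathcal H_0=\mathcal H\cap\mathcal O_C$ is $0$ or $\mathcal O_C$. Let $\bar{\mathcal H}=\mathcal H/\mathcal H_0\subset F^*(\Omega_X|_C)$. Its saturation is $\nabla_{can}$-invariant, so by Cartier descent it is $F^*J$ with $J\subset\Omega_X|_C$ a subbundle, and $\deg\mathcal H\le p\deg J$. There are three cases.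

If $\mathcal H_0=\mathcal O_C$, either $J=0$ and $\deg\mathcal H=0$, or $\operatorname{rk}J=1$, $\operatorname{rk}\mathcal H=2$ and $\mu(\mathcal H)\le\frac p2\deg J\le\frac p2\cdot\frac23K_X\cdot C=\frac p3K_X\cdot C$ by (8.2).

If $\mathcal H_0=0$ and $J\subset N_C^\vee$, then $J=N_C^\vee$ and $\deg\mathcal H\le-pL^2<0$.

The case $\mathcal H_0=0$ and $J\not\subset N_C^\vee$ is impossible. Since $N_C^\vee$ is the kernel of $\Omega_X|_C\to\Omega_C$, we can choose a local section $\omega$ of $J$ with $\omega(\partial)\neq0$. As $F^*J/\bar{\mathcal H}$ is torsion, there is a local section of $\mathcal H$ mapping to $\gamma F^*\omega$ with $\gamma\ne0$. Since $\mathcal H$ is invariant, applying $\nabla_\partial^p$ and (8.6) gives $0\ne-\gamma\,\omega(\partial)^p\in\mathcal H\cap\mathcal O_C=0$, a contradiction.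

**Step 5 (slope bounds on $C$ and on $C_i'$).** We convert Step 4 into a bound on $\mu_{max}$. A proper HN step of $\mathcal M|_C$ has rank $1$ or $2$ and slope $>\mu(\mathcal M|_C)$, so by Step 4 it is not $\nabla$-invariant, and (3.2) bounds the gap by $2g_C-2$. There are at most two gaps, so
$$\mu_{max}(\mathcal M|_C)\le\tfrac p3K_X\cdot C+2(2g_C-2).$$
For $p>n_i$ the cover $C_i'\to C$ is separable, and Lemma 3.3 gives $\mu_{max}(f_Z^*\mathcal M|_{C_i'})\le n_i\big(\frac p3K_X\cdot C+2(2g_C-2)\big)$. Applying (3.4) $t-1$ times on $C_i'$, with total error $2\max(0,2g_{C_i'}-2)\sum_{j\le t-2}p^j$, we obtain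
$$\mu_{max}\big((F^{t-1})^*f_Z^*\mathcal M|_{C_i'}\big)\le n_i\tfrac{p^t}3K_X\cdot C+\kappa p^{t-1},\qquad\kappa\text{ independent of }s.\tag{8.7}$$

**Step 6 (lifting sections to $\mathcal M$ and killing them).** Pull (8.5) back by $f_Z$ and by $F^{t-1}$, using $f_Z^*F_X^*=F_Z^*f_Z^*$, and twist:
$$0\to P^{-q}G\to(F^{t-1})^*f_Z^*\mathcal M\otimes P^{-q}G\to(F^t)^*W\otimes G\to0.\tag{8.8}$$
Here $(F^t)^*W=(F^t)^*f_Z^*\Omega_X\otimes P^{-q}$ by (7.2). For $p\gg0$, Serre duality and Lemma 2.5 give $H^1(Z_s,P^{-q}G)\cong H^1(Z_s,K_ZG^{-1}P^q)^*=0$. So every section of $(F^t)^*W\otimes G$ lifts to the middle bundle. On $C_i'$, by (8.1) and (8.7), the middle bundle has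
$$\mu_{max}\le-\nu n_i(K_X\cdot C)p^t+\kappa p^{t-1}+\deg G|_{C_i'}<0\qquad\text{for }p\gg0.$$
So it has no sections on $\pi_Z^{-1}(b_0)$. The morphism $\pi_Z:Z_s\to B_s$ is flat, and by semicontinuity the middle bundle has no sections on the generic fibre of $\pi_Z$; as $Z_s$ is integral, it has no global sections. Hence $H^0(Z_s,(F^t)^*W_s\otimes G_s)=0$ for $p\gg0$, which is the first statement of (b).

With $G=\mathcal O_Z$: for all closed $s$ in a nonempty open set, $(F^t)^*W_s\ne0$ has no nonzero sections, so it is not globally generated. If $W$ were $F^tGG$-ample, it would be globally generated for all closed $s$ in another nonempty open subset of the same irreducible scheme. Two nonempty open subsets meet, and their intersection contains closed points: a contradiction. This proves (b), and implication (2) fails for every $t$. $\square$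

## 9. The $F^t$-ample bundle $E$ obtained from $W$

Recall from Example 2.4 that a bundle presented as a quotient of a sum of ample line bundles has good $H^1$ after Frobenius pullback as soon as the kernel has no $H^2$. By Serre duality, (b) is a statement about $H^2$ of $(F^t)^*W^\vee$. So we want $W^\vee$ as the kernel.

Let $\Lambda$ be an ample line bundle on $Z$ with $W\otimes\Lambda$ globally generated. Four general sections generate it: for four vectors in $\mathbb C^2$, having rank $\le1$ is a condition of codimension $3>2=\dim Z$. With $V=\mathbb C^4$ this gives $0\to E^\vee\to V\otimes\Lambda^{-1}\to W\to0$ with $E$ a rank-$2$ bundle, and dually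
$$0\to W^\vee\to V^\vee\otimes\Lambda\to E\to0.\tag{9.1}$$

**Step 1 ($E$ is $F^t$-ample for every $t$).** We first treat a finite sum $G_0$ of line bundles. For $p\gg0$, $H^i(Z_s,\Lambda_s^q\otimes G_{0,s})=0$ for $i>0$ by Lemma 2.5. By Serre duality and (b), applied to the summands of $K_Z\otimes G_0^\vee$,
$$H^2\big(Z_s,(F^t)^*W_s^\vee\otimes G_{0,s}\big)\cong H^0\big(Z_s,(F^t)^*W_s\otimes K_{Z_s}\otimes G_{0,s}^\vee\big)^*=0 .$$
Pull (9.1) back by $F^t$ and tensor with $G_{0,s}$: the group $H^i((F^t)^*E_s\otimes G_{0,s})$ sits between $H^i(V^\vee\otimes\Lambda_s^q\otimes G_{0,s})=0$ and $H^{i+1}((F^t)^*W_s^\vee\otimes G_{0,s})$, which is $0$ for $i=1$ by the above and for $i=2$ by dimension. So it vanishes for $i=1,2$.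

For coherent $G$ take $0\to G'\to G_0\to G\to0$ with $G_0$ a finite sum of line bundles, spread out so as to be exact on fibres (generic flatness). Tensoring with the locally free $(F^t)^*E_s$ is exact. Since $\dim Z=2$, $H^2((F^t)^*E_s\otimes G_s)$ is a quotient of $H^2((F^t)^*E_s\otimes G_{0,s})=0$; the same applies to $G'$. Then $H^1((F^t)^*E_s\otimes G_s)$ sits between $H^1((F^t)^*E_s\otimes G_{0,s})=0$ and $H^2((F^t)^*E_s\otimes G'_s)=0$.

**Step 2 ($E$ is not Nakano positive).** More precisely, we show
$$H^1(Z,K_Z\otimes E\otimes W)\neq0.\tag{9.2}$$
If $E$ were Nakano positive, then so would be $E\otimes W$, and Nakano vanishing would contradict (9.2). Suppose (9.2) fails; by Serre duality $H^1(Z,E^\vee\otimes W^\vee)=0$. From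
$$0\to E^\vee\otimes W^\vee\to V\otimes\Lambda^{-1}\otimes W^\vee\to W\otimes W^\vee\to0$$
the section $\mathrm{id}_W\in H^0(W\otimes W^\vee)$ lifts to $H^0(V\otimes\Lambda^{-1}\otimes W^\vee)$. But $W\otimes\Lambda$ is Nakano positive, so $H^0(\Lambda^{-1}\otimes W^\vee)\cong H^2(K_Z\otimes W\otimes\Lambda)^*=0$. Hence $\mathrm{id}_W=0$, which is absurd. $\square$

This proves (c). Implication (1) fails for every $t$, and Theorem A is proved.

## 10. All dimensions and ranks at least two

The cases $n=1$ and $r=1$ of Theorem B are Propositions 3.6 and 3.7. Let $n,r\ge2$ and fix $t$. We produce rank-$r$ counterexamples in dimension $n$. Let $S=\mathbb P^{n-2}$ (a point, with $\mathcal O(1)$ trivial, if $n=2$), $Z_n=Z\times S$, $H$ an ample line bundle on $Z_n$, and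
$$\mathcal W=(W\boxtimes\mathcal O(1))\oplus H^{\oplus(r-2)},\qquad\mathcal F=(E\boxtimes\mathcal O(1))\oplus H^{\oplus(r-2)} .$$

**Step 1 ($\mathcal W$ refutes (2)).** *It is Nakano positive:* on $(T_Z\oplus T_S)\otimes W$ the form of $W\boxtimes\mathcal O(1)$ is the sum of $\Theta_W$ on $T_Z\otimes W$ and $\omega_{FS}\otimes\mathrm{Id}$ on $T_S\otimes W$, and direct sums of Nakano positive bundles are Nakano positive. *It is not $F^tGG$-ample:* otherwise, with $G=\mathcal O$, the sheaf $(F^t)^*\mathcal W_s$ would be globally generated for all closed $s$ in a nonempty open set. Global generation passes to the quotient $(F^t)^*(W\boxtimes\mathcal O(1))_s$ and to the restriction to $Z\times\{\mathrm{pt}\}$, so $(F^t)^*W_s$ would be globally generated, contradicting (b).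

**Step 2 ($\mathcal F$ is $F^t$-ample).** A direct sum is $F^t$-ample if its summands are, and $H$ is by Proposition 3.6. For $E\boxtimes\mathcal O(1)$ we start with products. If $G=G_1\boxtimes\mathcal O(l)$ with $G_1$ a line bundle on $Z$, then for $j>0$ and $p\gg0$
$$H^j\big((F^t)^*E_s\otimes G_{1,s}\big)=0,\qquad H^j\big(\mathbb P^{n-2},\mathcal O(p^t+l)\big)=0,$$
by (c) and by the cohomology of projective space, and Künneth gives the vanishing of all $H^j$, $j>0$, of $G_s\otimes(F^t)^*(E_s\boxtimes\mathcal O(1))$.

For general coherent $G$, we show by descending induction on $i\ge1$ that, after shrinking, $H^j\big(G_s\otimes(F^t)^*(E_s\boxtimes\mathcal O(1))\big)=0$ for $j\ge i$. This is clear for $i=n+1$. For the step take $0\to G'\to G_0\to G\to0$ with $G_0$ a finite sum of bundles $M^{-l}\boxtimes\mathcal O(-l)$, $M$ ample on $Z$, spread out to be exact on fibres. Then $H^i$ for $G$ sits between $H^i$ for $G_0$, which is $0$ by the product case, and $H^{i+1}$ for $G'$, which is $0$ by induction.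

**Step 3 ($\mathcal F$ is not Nakano positive, so it refutes (1)).** Otherwise its restriction $E\oplus(H|_Z)^{\oplus(r-2)}$ to $Z\times\{\mathrm{pt}\}$ is Nakano positive. Tensor with the Nakano positive $W$ and apply Nakano vanishing. For the direct summand $E\otimes W$ this gives $H^1(Z,K_Z\otimes E\otimes W)=0$, which contradicts (9.2).

So both implications fail for rank-$r$ bundles in dimension $n$ whenever $n,r\ge2$, and Theorem B is proved. $\square$
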